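\title{Separating invariants that depend on few factors}

\begin{abstract}
Let $G$ be a reductive group over an algebraically closed field, acting diagonally on a product of affine $G$-varieties. Let $\sigma(G)$ be the least $d$ such that, on every such product, the invariants depending on only $d$ of the factors separate all pairs of points that invariants can separate. We prove that $\sigma(G)$ is finite in characteristic zero. More precisely, $\sigma(G)\le\kappa(G)+\operatorname{rank}G$ in every characteristic, where $\kappa(G)$ is the Helly dimension of $G$. Equality holds for finite groups and for tori, and $\sigma(G)$ is finite if and only if the characteristic is zero or $G^0$ is a torus. The proof combines a Helly property of cosets with a lemma on closed orbits in products, which is proved once by the Kempf--Ness theorem and once by a Helly theorem for convex cones in the vector building of $G$.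
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $k$ is an algebraically closed field and $G$ is a linear algebraic group over $k$. An \emph{affine $G$-variety} is an affine variety $X$ over $k$, not necessarily irreducible, with a morphic action of $G$, and $k[X]^G$ is the algebra of polynomial invariants on $X$. A subset $S\subseteq k[X]^G$ is a \emph{separating system} if, whenever $x,y\in X$ satisfy $f(x)\ne f(y)$ for some $f\in k[X]^G$, there is an $s\in S$ with $s(x)\ne s(y)$. A set of generators of the algebra $k[X]^G$ is a separating system, but a separating system is only required to tell apart the same pairs of points.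

Let $X_1,\dots,X_m$ be affine $G$-varieties and let $G$ act diagonally on $X=X_1\times\dots\times X_m$. For $I\subseteq[m]=\{1,\dots,m\}$ let $X_I=\prod_{i\in I}X_i$, let $\pi_I\colon X\to X_I$ be the projection, and write $x_I=\pi_I(x)$; the variety $X_\emptyset$ is a point. An invariant $f\in k[X]^G$ \emph{depends only on $d$ factors} if $f\in\pi_I^*(k[X_I]^G)$ for some $I\subseteq[m]$ with $|I|=d$. Let $\sigma(G,X_1,\dots,X_m)$ be the least $d$ such that the invariants depending only on $d$ factors form a separating system in $k[X]^G$, and let
\[
\sigma(G)=\sup\sigma(G,X_1,\dots,X_m),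
\]
the supremum being taken over all finite tuples of affine $G$-varieties. For one tuple the number is at most $m$. The number $\sigma(G)$ is finite when some bound holds that depends neither on the number of factors nor on the factors themselves.

For generators there is no such bound, even for $G=k^*$. Let $t\in k^*$ act on $m+1$ copies of $k$ by $(u_1,\dots,u_m,v)\mapsto(tu_1,\dots,tu_m,t^{-m}v)$. The invariants are spanned by the monomials $u_1^{a_1}\cdots u_m^{a_m}v^b$ with $\sum a_i=mb$, and each nonconstant one is divisible by $v$. So $u_1\cdots u_mv$ is not a product of two nonconstant invariant monomials, and it does not lie in the algebra generated by the invariants that omit a factor. For separation, on the other hand, we shall see that $\sigma(k^*)=3$. This suggests the following question, which is posed in \cite{DS}.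

\medskip
\noindent\emph{Is $\sigma(G)$ finite for every reductive group $G$ over an algebraically closed field of characteristic zero?}
\medskip

Here and below, $G$ is \emph{reductive} if its identity component $G^0$ is reductive, that is, has no nontrivial connected unipotent normal subgroup; $G$ may be disconnected, and finite groups are reductive in every characteristic. The \emph{rank} of $G$ is the dimension of a maximal torus. The answer to the question is yes, and the bounds involve the following number.

\begin{definition}\label{def:kappa}
The \emph{Helly dimension} $\kappa(G)\in\{1,2,\dots,\infty\}$ is the least $\kappa\ge1$ such that every finite family of left cosets of closed subgroups of $G$ with empty intersection has a subfamily of at most $\kappa$ members with empty intersection.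
\end{definition}

The notion is due to Domokos and Szab\'o \cite{DS}, who proved that $\kappa(G)<\infty$ in characteristic zero; we include a proof in Section~\ref{sec:helly}. The trivial group has $\kappa=1$, and every other group has $\kappa\ge2$, because two distinct points are disjoint cosets of the trivial subgroup. If $H\le G$ is closed, then $\kappa(H)\le\kappa(G)$, since a family of cosets in $H$ is a family of cosets in $G$. For the additive group $k^r$ in characteristic zero the cosets are the affine subspaces, and $\kappa\le r+1$ because an inconsistent linear system in $r$ unknowns has an inconsistent subsystem of at most $r+1$ equations (take rows that form a basis of the row space of the augmented matrix). This is the same bound as in Helly's theorem on convex subsets of $\mathbb R^r$.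

In characteristic zero let $J(n)$ denote Jordan's constant: every finite subgroup of $GL_n(k)$ has an abelian normal subgroup of index at most $J(n)$.

\begin{theorem}\label{thm:A}
Let $\operatorname{char}k=0$ and let $G\subseteq GL_n$ be a closed reductive subgroup. Then
\[
\sigma(G)\le\kappa(G)+\dim G\le 2\dim G+(n+1)J(n)<\infty .
\]
\end{theorem}

\begin{theorem}\label{thm:B}
Let $k$ have arbitrary characteristic and let $G$ be reductive of rank $r$.
\begin{enumerate}
\item[(1)] $\sigma(G)\le\kappa(G)+r$.
\item[(2)] $\sigma(H)\le\sigma(G)$ for every closed reductive subgroup $H\le G$. Moreover $\sigma(G)\ge2r+1$, and $\sigma(G)\ge\kappa(F)$ for every finite subgroup $F\le G$.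
\item[(3)] $\sigma(F)=\kappa(F)$ for a finite group $F$; for a torus $T$ of rank $r$ we have $\sigma(T)=2r+1$ and $\kappa(T)=r+1$. So \textup{(1)} is an equality for finite groups and for tori.
\item[(4)] $\sigma(G)<\infty$ if and only if $\operatorname{char}k=0$ or $G^0$ is a torus.
\end{enumerate}
\end{theorem}

Combined with the bound $\kappa(G)\le\dim G+(n+1)J(n)$ of Proposition~\ref{prop:kappa}, parts (1) and (2) give, for reductive $G\subseteq GL_n$ of rank $r$ in characteristic zero,
\[
2r+1\le\sigma(G)\le\kappa(G)+r\le r+\dim G+(n+1)J(n).
\]

The two summands in the upper bounds come from two separate difficulties. Invariants of a reductive group separate exactly the closed orbits, so one has to show that two points $x,y\in X$ with closed orbits lie in one orbit if few-factor invariants agree on them. The elements of $G$ carrying $x_i$ to $y_i$ form a coset, so $Gx=Gy$ follows once $Gx_{J'}=Gy_{J'}$ for all $J'$ with $|J'|\le\kappa(G)$. This is the first summand. But the orbits of $x_{J'}$ and $y_{J'}$ need not be closed, and then the invariants of $X_{J'}$ do not see whether they are equal. The remedy is to add a bounded number of further factors to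 $J'$ so that the orbit of $x_{J'}$ becomes visible again. The number of added factors is the second summand.

Section~\ref{sec:facts} collects the facts on orbits that we use. Section~\ref{sec:reduction} treats finite groups and $k^*$ by hand and reduces the upper bounds to the two problems just described. Section~\ref{sec:helly} bounds $\kappa$. Section~\ref{sec:KN} shows that $\dim G$ added factors suffice in characteristic zero and proves Theorem~\ref{thm:A}; a reader who wants only the answer to the question can stop there. Sections~\ref{sec:building}--\ref{sec:rank} show, by a different method valid in all characteristics, that $r$ added factors suffice. Section~\ref{sec:lower} contains the lower bounds and completes the proof of Theorem~\ref{thm:B}.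

\section{Orbits and invariants}\label{sec:facts}

A \emph{$G$-module} is a finite-dimensional rational representation. We use the following standard facts about an affine $G$-variety $X$.
\begin{enumerate}
\item[(F1)] Every orbit is open in its closure, and the rest of the closure is a union of orbits of smaller dimension. Hence every nonempty closed $G$-stable subset contains a closed orbit.
\item[(F2)] Every finite subset of $k[X]$ lies in a finite-dimensional $G$-stable subspace, which is a $G$-module, and $X$ is isomorphic to a closed $G$-subvariety of a $G$-module.
\item[(F3)] (Mumford--Nagata--Haboush.) If $G$ is reductive, then $k[X]^G$ is finitely generated, and for disjoint closed $G$-stable subsets $Z_0,Z_1\subseteq X$ there is an invariant that is $0$ on $Z_0$ and $1$ on $Z_1$.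
\end{enumerate}
Facts (F1) and (F2) hold for every $G$. Two consequences of (F1) will be needed.

\begin{lemma}\label{lem:orbits}
Let $x,y\in X$.
\begin{enumerate}
\item[(a)] If $Gx\subseteq\overline{Gy}$ and $Gy\subseteq\overline{Gx}$, then $Gx=Gy$.
\item[(b)] $Gx$ is closed if and only if $G^0x$ is closed.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The two orbits have the same closure and both are open and dense in it, so they meet. (b) The orbit $Gx$ is a finite union of translates $gG^0x=G^0gx$, which are $G^0$-orbits of the same dimension. If $G^0x$ is closed, so is this union. If $Gx$ is closed, then $\overline{G^0x}\setminus G^0x$ is contained in $Gx$ and consists of $G^0$-orbits of smaller dimension, so it is empty.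
\end{proof}

Now let $G$ be reductive. Write $x\sim y$ if all invariants agree at $x$ and $y$. Invariants are constant on orbit closures, so by (F3) the closure $\overline{Gx}$ cannot contain two different closed orbits; by (F1) it contains one, which we denote by $\mathcal O(x)$. Since $x\sim x'$ for $x'\in\mathcal O(x)$, and different closed orbits are separated by (F3),
\begin{equation}\label{eq:sim}
x\sim y\iff\mathcal O(x)=\mathcal O(y).
\end{equation}
An invariant depending only on $d$ factors also depends only on $d'$ factors when $d\le d'\le m$. Hence, for every $d\ge0$, the inequality $\sigma(G,X_1,\dots,X_m)\le d$ is equivalent to the implication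
\begin{equation}\label{eq:sigma}
x_I\sim y_I\ \text{ for all } I\subseteq[m]\text{ with }|I|\le d\quad\Longrightarrow\quad x\sim y\qquad(x,y\in X).
\end{equation}
This is the form in which $\sigma$ is used from now on. Two simplifications follow.

\begin{remark}\label{rem:reduce}
(a) In \eqref{eq:sigma} one may assume that $Gx$ and $Gy$ are closed. Indeed, if $x'\in\mathcal O(x)$, then all invariants on $X$, among them those pulled back from $X_I$, agree at $x$ and $x'$; so $x'\sim x$ and $x'_I\sim x_I$ for all $I$.

(b) Let $X_i\subseteq V_i$ be closed embeddings in $G$-modules. For a point of $X_I$ the orbit $\mathcal O(\cdot)$ is the same in $X_I$ and in $V_I$, so by \eqref{eq:sim} the relation $\sim$ on $X_I$ is the restriction of that on $V_I$. Thus $\sigma(G,X_1,\dots,X_m)\le\sigma(G,V_1,\dots,V_m)$, and $\sigma(G)$ can be computed with $G$-modules alone.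
\end{remark}

\section{Finite groups, the group $k^*$, and the reduction}\label{sec:reduction}

The Helly dimension controls how many factors are needed to compare orbits, as opposed to closed orbits.

\begin{lemma}\label{lem:transporter}
Let $\kappa(G)<\infty$ and $x,y\in X_1\times\dots\times X_m$. If $Gx_{J'}=Gy_{J'}$ for all $J'\subseteq[m]$ with $|J'|\le\kappa(G)$, then $Gx=Gy$.
\end{lemma}

\begin{proof}
Let $C_j=\{g\in G:gx_j=y_j\}$. The equality $Gx_{J'}=Gy_{J'}$ says that $\bigcap_{j\in J'}C_j\ne\emptyset$. Since $\kappa(G)\ge1$, each $C_j$ is nonempty, and if $g_j\in C_j$ then $C_j=g_jG_{x_j}$ is a left coset of the stabilizer of $x_j$, a closed subgroup. No subfamily of at most $\kappa(G)$ of the $C_j$ has empty intersection, so there is a $g\in\bigcap_{j\in[m]}C_j$, and $gx=y$.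
\end{proof}

For a finite group every orbit is closed, and nothing else is needed.

\begin{proposition}\label{prop:finite}
If $F$ is a finite group, then $\sigma(F)=\kappa(F)<\infty$.
\end{proposition}

\begin{proof}
There are finitely many cosets in $F$, so $n=\kappa(F)$ is finite. Orbits are finite, hence closed, so by \eqref{eq:sim} the relation $\sim$ means lying in one orbit, on $X$ and on every $X_I$. Lemma~\ref{lem:transporter} is then the implication \eqref{eq:sigma} with $d=n$, and $\sigma(F)\le n$.

For the reverse inequality, if $F$ is trivial, then $n=1$ and the affine line with the trivial action shows $\sigma(F)\ge1$. Let $F\ne1$, so $n\ge2$. By minimality of $n$ there is a family of cosets with empty intersection in which any $n-1$ members meet. It has a subfamily of at most $n$ members with empty intersection, necessarily of exactly $n$ members $g_1H_1,\dots,g_nH_n$. Let $X_i=F/H_i$, a finite set and so an affine $F$-variety, and let $x=(eH_i)_i$, $y=(g_iH_i)_i$. Then $gx_i=y_i$ if and only if $g\in g_iH_i$. So $Fx_I=Fy_I$ for every proper subset $I\subset[n]$, while $Fx\ne Fy$. Thus \eqref{eq:sigma} fails for $d=n-1$.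
\end{proof}

One might guess from this that $\sigma(G)=\kappa(G)$ in general. The smallest infinite reductive group shows what goes wrong.

\begin{example}\label{ex:Gm}
Let $G=k^*$ with $\operatorname{char}k\ne2$; we shall see in Lemma~\ref{lem:torus} that $\kappa(G)=2$. Let $t$ act on $k\times k\times k$ by $(u,v,w)\mapsto(tu,t^{-2}v,tw)$, and let $x=(1,1,1)$, $y=(1,1,-1)$. The cosets of Lemma~\ref{lem:transporter} are $C_1=\{1\}$, $C_2=\{\pm1\}$, $C_3=\{-1\}$. Already $C_1\cap C_3=\emptyset$, so the factors $1$ and $3$ show that $Gx\ne Gy$. But the invariants in $u,w$ are constant: the orbits of $(1,1)$ and $(1,-1)$ are different, and both have the origin in their closure. The invariants in $u,v$ are the polynomials in $u^2v$ and those in $v,w$ are the polynomials in $vw^2$, so no invariant depending on two factors separates $x$ and $y$. The invariant $uvw$ does. Hence $\sigma(k^*)\ge3>\kappa(k^*)$. The second factor carries no information about whether $x$ and $y$ lie in one orbit beyond what the other two contain; its role is to make the orbits closed.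
\end{example}

The example shows what to ask for: given $J'$, enlarge it by few indices to a set $J$ such that the invariants of the factors in $J$ detect the orbit of $x_{J'}$. These invariants detect the closed orbit $\mathcal O(x_J)$, so this orbit should determine $Gx_{J'}$.

\begin{definition}\label{def:completion}
Let $G$ be reductive. An integer $c\ge0$ is a \emph{completion bound} for $G$ if the following holds for all $G$-modules $V_1,\dots,V_m$, all $x\in V_1\times\dots\times V_m$ with closed orbit, and all $J'\subseteq[m]$: there is a set $J$ with $J'\subseteq J\subseteq[m]$ and $|J\setminus J'|\le c$ such that the projection $V_J\to V_{J'}$ maps $\mathcal O(x_J)$ onto $Gx_{J'}$.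
\end{definition}

The last condition holds in particular when $Gx_J$ is closed, for then $\mathcal O(x_J)=Gx_J$. Some $J$ always exists, namely $J=[m]$; this is the only place where closedness of $Gx$ is visible in the definition, and the content is the bound on $|J\setminus J'|$.

\begin{proposition}\label{prop:reduction}
If $G$ is reductive and $c$ is a completion bound for $G$, then $\sigma(G)\le\kappa(G)+c$.
\end{proposition}

\begin{proof}
Assume $\kappa=\kappa(G)<\infty$ and let $d=\kappa+c$. By Remark~\ref{rem:reduce} it suffices to prove \eqref{eq:sigma} for $G$-modules $V_1,\dots,V_m$ and points $x,y$ with closed orbits. Suppose $x_I\sim y_I$ whenever $|I|\le d$, and let $|J'|\le\kappa$. Choose $J$ for $x$ and $J'$ as in Definition~\ref{def:completion}. Then $|J|\le d$, so $\mathcal O(x_J)=\mathcal O(y_J)\subseteq\overline{Gy_J}$ by \eqref{eq:sim}. The projection $V_J\to V_{J'}$ is continuous and equivariant, so it maps $\overline{Gy_J}$ into $\overline{Gy_{J'}}$, and it maps $\mathcal O(x_J)$ onto $Gx_{J'}$. Therefore $Gx_{J'}\subseteq\overline{Gy_{J'}}$. Exchanging $x$ and $y$ (with a possibly different $J$) gives $Gy_{J'}\subseteq\overline{Gx_{J'}}$,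 and $Gx_{J'}=Gy_{J'}$ by Lemma~\ref{lem:orbits}(a). Now Lemma~\ref{lem:transporter} gives $Gx=Gy$.
\end{proof}

\begin{example}\label{ex:Gm2}
For $G=k^*$ the number $1$ is a completion bound. Let $v=\sum_av_a$ be the decomposition of a vector in a $G$-module $V$ with $tv_a=t^av_a$, and call $a$ a weight of $v$ if $v_a\ne0$. If $v$ has no nonzero weight, its orbit is a point. If $v$ has weights of both signs, the orbit map extends to a morphism from $\mathbb P^1$ to the projective completion of $V$ that sends $0$ and $\infty$ to the hyperplane at infinity; its image is closed, so the orbit is closed in $V$. If the nonzero weights of $v$ all have the same sign, then $v_0$ is a fixed point in the closure of the orbit and not in the orbit. Now let $Gx$ be closed and $Gx_{J'}$ not closed, say with all nonzero weights of $x_{J'}$ positive. Then $x$ has a positive weight, hence also a negative one, and it occurs in some $x_i$ with $i\notin J'$. For $J=J'\cup\{i\}$ the orbit $Gx_J$ is closed. Proposition~\ref{prop:reduction} gives $\sigma(k^*)\le2+1$, which matches Example~\ref{ex:Gm}.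
\end{example}

It remains to bound $\kappa(G)$ and to find completion bounds. Both proofs of a completion bound below generalize Example~\ref{ex:Gm2}: in Section~\ref{sec:KN} the weights of both signs become vectors with a vanishing positive linear combination, and in Section~\ref{sec:rank} the two directions $t\to0$, $t\to\infty$ become the set of all one-parameter subgroups.

\section{The Helly dimension}\label{sec:helly}

We bound $\kappa$ for tori directly, and then reduce a general group in characteristic zero to a finite abelian group with few generators, which embeds in a torus. The first lemma allows passage to a subgroup of finite index.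

\begin{lemma}\label{lem:index}
If $N\le G$ is a closed subgroup of finite index, then $\kappa(G)\le[G:N]\,\kappa(N)$.
\end{lemma}

\begin{proof}
Let $\bigcap_ig_iH_i=\emptyset$ and fix a coset $gN$. The set $g^{-1}g_iH_i\cap N$ is empty, or it contains an element $a$ and equals $aH_i\cap N=a(H_i\cap N)$, a left coset in $N$. The intersection of these sets over all $i$ is empty. So at most $\kappa(N)$ of them have empty intersection (a single one, if one of them is empty), which means that the corresponding $g_iH_i$ have no common point in $gN$. The union of these subfamilies over the $[G:N]$ cosets $gN$ has empty intersection.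
\end{proof}

\begin{lemma}\label{lem:torus}
In any characteristic, a torus $T$ of rank $r$ has $\kappa(T)=r+1$.
\end{lemma}

\begin{proof}
For $r=0$ this is the definition. For $r\ge1$, $T=(k^*)^r$ and $\zeta\in k^*\setminus\{1\}$, the $r+1$ cosets $\{t_1=1\},\dots,\{t_r=1\},\{t_1\cdots t_r=\zeta\}$ have empty intersection, and any $r$ of them meet: without the last take $t=e$, without the $j$-th take $t_j=\zeta$ and all other $t_i=1$. So $\kappa(T)\ge r+1$.

For the upper bound let $\Lambda\cong\mathbb Z^r$ be the character group, written additively, so that $T=\operatorname{Hom}(\Lambda,k^*)$. A closed subgroup of $T$ is the common kernel of the characters that are trivial on it. Hence a coset has the form $\{t:\chi(t)=\varphi(\chi)\text{ for all }\chi\in L\}$ for a subgroup $L\le\Lambda$ and a homomorphism $\varphi\colon L\to k^*$. Let cosets with data $(L_i,\varphi_i)$, $i\in[m]$, be given such that any at most $r+1$ of them meet. A common point of all of them is a homomorphism $\Lambda\to k^*$ extending every $\varphi_i$.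

Call $l=(l_i)\in\prod L_i$ a \emph{relation} if $\sum l_i=0$, and put $\theta(l)=\prod\varphi_i(l_i)$. Relations form a group and $\theta$ is a homomorphism on it. If $\theta$ is trivial, then $\sum l_i\mapsto\prod\varphi_i(l_i)$ is a well-defined homomorphism $\sum L_i\to k^*$, and it extends to $\Lambda$ because $k^*$ is a divisible group; so the cosets have a common point. If $l$ has at most $r+1$ nonzero terms and $t$ is a common point of the corresponding cosets, then $\theta(l)=\prod l_i(t)=(\sum l_i)(t)=1$. By induction it therefore suffices to show that a relation with $s\ge r+2$ nonzero terms, say $l_1,\dots,l_s$, is an integral combination of relations with fewer nonzero terms.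

Let $R=\{c\in\mathbb Z^s:\sum c_jl_j=0\}$. Each $c\in R$ gives a relation $(c_jl_j)_j$, which has fewer than $s$ nonzero terms if $c$ has a zero coordinate, and $\mathbf 1=(1,\dots,1)$ gives the relation we started from. So we must write $\mathbf 1$ as an integral combination of vectors in $R$ with a zero coordinate. The rank of $R$ is at least $s-r\ge2$, so there is a $c'\in R$ not proportional to $\mathbf 1$. Let $g>0$ be the greatest common divisor of the coordinates of $c'-c'_1\mathbf 1\neq0$, and let $c=(c'-c'_1\mathbf 1)/g$. Then $c\in R$ because $\Lambda$ is torsion-free, $c_1=0$, and $\sum n_ic_i=1$ for some integers $n_i$. The vector $c-c_i\mathbf 1\in R$ has $i$-th coordinate zero, and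
\[
\mathbf 1=\sum_in_ic_i\mathbf 1=\sum_in_i\bigl(c-(c-c_i\mathbf 1)\bigr).\qedhere
\]
\end{proof}

For instance, for the relation $1+2-3=0$ in $\Lambda=\mathbb Z$ one gets $c=(0,3,2)$ and $\mathbf 1=(c-2\cdot\mathbf 1)-(c-3\cdot\mathbf 1)=(-2,1,0)-(-3,0,-1)$.

For a general group, intersecting at most $\dim G$ of the subgroups will leave us with cosets in a component group $D/D^0$ of a closed subgroup $D$. The order of $D/D^0$ is not bounded, as the finite subgroups of $k^*$ show. To apply Jordan's theorem we need to realize $D/D^0$ as a quotient of a finite subgroup of $GL_n$.

\begin{lemma}[Borel--Serre \cite{BS}; Platonov]\label{lem:BS}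
If $\operatorname{char}k=0$ and $D$ is a linear algebraic group, there is a finite subgroup $F\le D$ with $D=FD^0$.
\end{lemma}

\begin{proof}
In characteristic zero $D$ has a Levi decomposition $D=L\ltimes U$, with $U\subseteq D^0$ the unipotent radical and $L$ reductive. If $L=FL^0$, then $D=FL^0U=FD^0$. So assume that $D$ is reductive. Let $T$ be a maximal torus of $D^0$ and $N=N_D(T)$. For $a\in D$ the torus $aTa^{-1}$ is conjugate to $T$ in $D^0$, so $D=D^0N$. The group $\Gamma=N/T$ is finite, because $(N\cap D^0)/T$ is the Weyl group of $D^0$ and $N/(N\cap D^0)$ embeds in $D/D^0$. Let $w=|\Gamma|$. It suffices to find a finite subgroup $F\le N$ mapping onto $\Gamma$, for then $D=D^0TF=FD^0$.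

Let $s\colon\Gamma\to N$ be a set-theoretic section. The group $\Gamma$ acts on $T$ by ${}^\alpha t=s(\alpha)ts(\alpha)^{-1}$. Put $c(\alpha,\beta)=s(\alpha)s(\beta)s(\alpha\beta)^{-1}\in T$. Computing $s(\alpha)s(\beta)s(\gamma)$ in two ways gives
\[
c(\alpha,\beta)\,c(\alpha\beta,\gamma)={}^\alpha c(\beta,\gamma)\,c(\alpha,\beta\gamma).
\]
Take the product over all $\gamma\in\Gamma$ and put $b(\alpha)=\prod_\gamma c(\alpha,\gamma)$; this yields $c(\alpha,\beta)^w=b(\alpha)\,{}^\alpha b(\beta)\,b(\alpha\beta)^{-1}$. Since $T$ is divisible, there are $a(\alpha)\in T$ with $a(\alpha)^w=b(\alpha)$. For the section $s'(\alpha)=a(\alpha)^{-1}s(\alpha)$ we get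
\[
c'(\alpha,\beta)=s'(\alpha)s'(\beta)s'(\alpha\beta)^{-1}=a(\alpha)^{-1}\,{}^\alpha a(\beta)^{-1}\,c(\alpha,\beta)\,a(\alpha\beta),
\]
so $c'(\alpha,\beta)^w=1$: the values of $c'$ lie in the finite group $T[w]=\{t\in T:t^w=1\}$. The finite set $F=\bigcup_\alpha T[w]s'(\alpha)$ is closed under multiplication, since $ts'(\alpha)t's'(\beta)=t\,{}^\alpha t'\,c'(\alpha,\beta)s'(\alpha\beta)$. So $F$ is a subgroup, and it maps onto $\Gamma$.
\end{proof}

\begin{proposition}\label{prop:kappa}
If $\operatorname{char}k=0$ and $G\subseteq GL_n$ is a closed subgroup, then $\kappa(G)\le\dim G+(n+1)J(n)$.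
\end{proposition}

\begin{proof}
Let $g_iH_i$ $(i\in\Omega)$ be a finite family with empty intersection. Start with $A=\emptyset$ and $D=G$; as long as some $i$ has $\dim(D\cap H_i)<\dim D$, add $i$ to $A$ and replace $D$ by $D\cap H_i$. This stops after at most $\dim G$ steps, with $|A|\le\dim G$, $D=G\cap\bigcap_{i\in A}H_i$ and $\dim(D\cap H_i)=\dim D$, that is, $D^0\subseteq H_i$, for all $i\in\Omega$. If the cosets $g_iH_i$, $i\in A$, have no common point, we are done. Otherwise take a common point $g$; then $g_iH_i=gH_i$ for $i\in A$, and the intersection of these cosets is $gD$.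

As in Lemma~\ref{lem:index}, each set $g^{-1}g_iH_i\cap D$ is empty or a left coset of $H_i\cap D$. Since $H_i\cap D\supseteq D^0$, in the second case it is the full preimage of a coset in the finite group $Q=D/D^0$. These sets have empty intersection, so at most $\kappa(Q)$ of them do, and the corresponding indices together with $A$ give a subfamily with empty intersection. Hence $\kappa(G)\le\dim G+\sup\kappa(D/D^0)$, the supremum over closed subgroups $D\le G$.

By Lemma~\ref{lem:BS}, $Q$ is a quotient of a finite subgroup $F$ of $GL_n(k)$. By Jordan's theorem $F$ has an abelian subgroup $F'$ of index at most $J(n)$. In characteristic zero $F'$ is diagonalizable, so it is isomorphic to a subgroup of $(\mathbb Z/N)^n$ for some $N$; its preimage in $\mathbb Z^n$ is free of rank $n$, so $F'$ is generated by at most $n$ elements. The image $B$ of $F'$ in $Q$ is abelian, of index at most $J(n)$, and generated by at most $n$ elements. So $B$ is a product of at most $n$ finite cyclic groups, and it embeds in $(k^*)^n$ because $k^*$ contains a cyclic group of every order. The number $\kappa$ of a finite group depends only on the abstract group, since all subgroups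 are closed. Thus $\kappa(B)\le n+1$ by Lemma~\ref{lem:torus}, and $\kappa(Q)\le(n+1)J(n)$ by Lemma~\ref{lem:index}.
\end{proof}

Characteristic zero cannot be dropped. In characteristic $p$ the additive group $k\subseteq GL_2$ contains $(\mathbb Z/p)^N$ for all $N$; these abelian groups are not diagonalizable and need $N$ generators, and we shall see in Section~\ref{sec:lower} that their Helly dimensions are unbounded.

\section{Completion in characteristic zero}\label{sec:KN}

Over $\mathbb C$ the Kempf--Ness theorem certifies that an orbit is closed by the vanishing of a vector in a real space of dimension $\dim G$, and on a product this vector is a sum of contributions of the factors. Choosing few factors then becomes Carath\'eodory's theorem for cones: a vector in the cone spanned by a finite subset of $\mathbb R^N$ is a combination with positive coefficients of at most $N$ elements of the subset.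

Let $G$ be a connected reductive group over $\mathbb C$ and $K$ a maximal compact subgroup. Then $\operatorname{Lie}G=\operatorname{Lie}K\oplus\mathfrak p$ with $\mathfrak p=\sqrt{-1}\operatorname{Lie}K$, and $\dim_{\mathbb R}\mathfrak p=\dim_{\mathbb C}G$. Let $V$ be a $G$-module with a $K$-invariant Hermitian inner product. Elements of $\operatorname{Lie}K$ act by skew-Hermitian operators, so elements of $\mathfrak p$ act by Hermitian operators, and
\[
\mu(v)(\xi)=(\xi v,v)\qquad(v\in V,\ \xi\in\mathfrak p)
\]
defines a real linear functional $\mu(v)\in\mathfrak p^*$. The theorem of Kempf and Ness \cite{KN} says: \emph{every closed orbit contains a vector $w$ with $\mu(w)=0$, and if $\mu(w)=0$ then $Gw$ is closed.} (An orbit is closed in the Zariski topology if and only if it is closed in the classical one.) For $G=\mathbb C^*$ we have $\mathfrak p=\mathbb R$ and $\mu(v)(1)=\sum_aa\|v_a\|^2$ in the notation of Example~\ref{ex:Gm2}; this number can vanish on the orbit only if $v$ has weights of both signs or no nonzero weight.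

\begin{lemma}\label{lem:KN}
Let $\operatorname{char}k=0$, let $G$ be reductive, let $x\in V_1\times\dots\times V_m$ have closed orbit, and let $J'\subseteq[m]$. There is a set $J\supseteq J'$ with $|J\setminus J'|\le\dim G$ such that $Gx_J$ is closed in $V_J$. In particular $\dim G$ is a completion bound for $G$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:orbits}(b) we may assume that $G$ is connected.

\emph{Reduction to $k=\mathbb C$.} The group $G$, the modules $V_i$ and the points $x_i$ are given by finitely many polynomials and coordinates, so they are defined over an algebraically closed subfield $k_1\subseteq k$ of finite transcendence degree over $\mathbb Q$, and $k_1$ embeds in $\mathbb C$. Connectedness and reductivity are unchanged under extension of algebraically closed fields, and so is closedness of an orbit. To see the latter, let $k_1\subseteq k_2$ be such an extension, let $O$ be the orbit of a $k_1$-point over $k_1$ and $Z$ its closure, which is irreducible. The orbit map $G\to O$ stays surjective after base change, so $O_{k_2}$ is the orbit over $k_2$; it is a nonempty open subset of the irreducible closed set $Z_{k_2}$, which is therefore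 its closure; and $Z\setminus O$ is empty if and only if its base change is. Passing from $k$ down to $k_1$ and up to $\mathbb C$, we may assume $k=\mathbb C$.

\emph{The case $k=\mathbb C$.} Choose $K$-invariant inner products on the $V_i$, with functionals $\mu_i$, and give each $V_J$ the orthogonal sum. The functional of $V_J$ is $\mu_J(v)=\sum_{j\in J}\mu_j(v_j)$. Replacing $x$ by a point $gx$ does not change the orbits $Gx_J$, so by Kempf--Ness we may assume $\sum_{i=1}^m\mu_i(x_i)=0$. Then
\[
-\sum_{j\in J'}\mu_j(x_j)=\sum_{i\notin J'}\mu_i(x_i)
\]
lies in the cone spanned by the $\mu_i(x_i)$, $i\notin J'$, in $\mathfrak p^*$. By Carath\'eodory's theorem there are $I\subseteq[m]\setminus J'$ with $|I|\le\dim G$ and reals $c_i>0$ such that $\sum_{j\in J'}\mu_j(x_j)+\sum_{i\in I}c_i\mu_i(x_i)=0$. The coefficients can be absorbed into the vectors because $\mu_i(cv)=c^2\mu_i(v)$ for real $c$. Let $J=J'\cup I$ and let $\phi$ be the linear automorphism of $V_J$ that is the identity on $V_j$ for $j\in J'$ and multiplication by $\sqrt{c_i}$ on $V_i$ for $i\in I$. Then $\mu_J(\phi(x_J))=0$, so $G\phi(x_J)$ is closed. Since $\phi$ commutes with $G$, the orbit $Gx_J=\phi^{-1}(G\phi(x_J))$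 is closed.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
The first inequality is Proposition~\ref{prop:reduction} with $c=\dim G$, by Lemma~\ref{lem:KN}; the second is Proposition~\ref{prop:kappa}.
\end{proof}

\section{The vector building}\label{sec:building}

From now on $k$ has arbitrary characteristic and $G$ is reductive of rank $r$. To improve $\dim G$ to $r$ we replace the Kempf--Ness theorem by the Hilbert--Mumford theorem, which detects non-closed orbits by one-parameter subgroups. For a torus the one-parameter subgroups span a real vector space of dimension $r$, and those along which a given vector has a limit form a convex cone. For a general group they do not lie in one vector space. In this section we glue the vector spaces of all maximal tori to a set $\mathcal V$ in which any two points are joined by a well-defined segment, so that convexity makes sense.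

\subsection*{Weights and parabolic subgroups}
Let $M=G^0$. Fix an embedding of $M$ as a closed subgroup of some $SL(E)$ (compose an embedding in $GL_n$ with $g\mapsto\operatorname{diag}(g,\det g^{-1})$); then $M$ is closed in $\operatorname{End}(E)$. For a maximal torus $T\le M$ let $X^*(T)$ and $X_*(T)$ be the lattices of characters and of one-parameter subgroups $k^*\to T$, paired by $\chi(\lambda(t))=t^{\langle\chi,\lambda\rangle}$, and let $X_*(T)_{\mathbb R}=X_*(T)\otimes\mathbb R\cong\mathbb R^r$. A \emph{pair} is $(T,\lambda)$ with $T$ a maximal torus and $\lambda\in X_*(T)_{\mathbb R}$; it is \emph{integral} if $\lambda\in X_*(T)$. Conjugation by $g\in M$ induces a linear isomorphism $\lambda\mapsto g\cdot\lambda$ from $X_*(T)_{\mathbb R}$ to $X_*(gTg^{-1})_{\mathbb R}$, and we put $g(T,\lambda)=(gTg^{-1},g\cdot\lambda)$.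

For an $M$-module $V$ with weight spaces $V_\chi$ under $T$ let
\[
V^{\ge0}(T,\lambda)=\bigoplus_{\langle\chi,\lambda\rangle\ge0}V_\chi,\qquad V^{>0}(T,\lambda)=\bigoplus_{\langle\chi,\lambda\rangle>0}V_\chi .
\]
Transport of structure gives
\begin{equation}\label{eq:transport}
V^{\ge0}(g(T,\lambda))=gV^{\ge0}(T,\lambda),\qquad V^{>0}(g(T,\lambda))=gV^{>0}(T,\lambda).
\end{equation}
For integral $\lambda$ we say that $\lim_{t\to0}\lambda(t)v$ exists if $t\mapsto\lambda(t)v$ extends to a morphism $\mathbb A^1\to V$; the limit is the value at $0$, and it lies in $\overline{Mv}$. From $\lambda(t)v=\sum_\chi t^{\langle\chi,\lambda\rangle}v_\chi$ we see that the limit exists if and only if $v\in V^{\ge0}(T,\lambda)$, and that it exists and is $0$ if and only if $v\in V^{>0}(T,\lambda)$. Real $\lambda$ are needed for convexity; the next lemma brings us back to integral ones.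

\begin{lemma}\label{lem:signs}
Let $\Xi\subseteq X^*(T)$ be finite and $\lambda\in X_*(T)_{\mathbb R}$. There is a $\lambda_1\in X_*(T)$ such that $\langle\chi,\lambda_1\rangle$ and $\langle\chi,\lambda\rangle$ have the same sign $(+,0$ or $-)$ for all $\chi\in\Xi$.
\end{lemma}

\begin{proof}
The subspace $L$ cut out by the $\chi\in\Xi$ with $\langle\chi,\lambda\rangle=0$ is defined over $\mathbb Q$, so its rational points are dense. The remaining sign conditions define an open neighborhood of $\lambda$ in $L$. Take a rational point in it and clear denominators.
\end{proof}

We recall the structure theory of the connected reductive group $M$. All maximal tori of a linear algebraic group are conjugate. The \emph{roots} of $(M,T)$ are the nonzero weights of $T$ on $\operatorname{Lie}M$. Each root $\alpha$ has a closed \emph{root group} $U_\alpha$ with an isomorphism $u_\alpha\colon(k,+)\to U_\alpha$ satisfying $tu_\alpha(s)t^{-1}=u_\alpha(\alpha(t)s)$, and $U_\alpha V_\chi\subseteq\bigoplus_{j\ge0}V_{\chi+j\alpha}$ in every $M$-module. The Weyl group $W=N_M(T)/T$ is finite. Finitely many Borel subgroups $B$ contain $T$; each is generated by $T$ and the $U_\alpha\subseteq B$;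 and the cone of \emph{$B$-dominant} $\lambda\in X_*(T)_{\mathbb R}$, defined by $\langle\alpha,\lambda\rangle\ge0$ for all $U_\alpha\subseteq B$, meets every $W$-orbit in exactly one point. Any two Borel subgroups contain a common maximal torus (Bruhat). For $\lambda\in X_*(T)$, the set of $g\in M$ such that $\lim_{t\to0}\lambda(t)g\lambda(t)^{-1}$ exists in $M$ is a parabolic subgroup, that is, a closed subgroup containing a Borel subgroup, and it is generated by $T$ and the $U_\alpha$ with $\langle\alpha,\lambda\rangle\ge0$.

Let $M$ act on $\operatorname{End}(E)$ by conjugation, and define for every pair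
\[
P(T,\lambda)=M\cap\operatorname{End}(E)^{\ge0}(T,\lambda).
\]

\begin{lemma}\label{lem:P}
Let $(T,\lambda)$ be a pair and $P=P(T,\lambda)$.
\begin{enumerate}
\item[(a)] $P$ is a closed subgroup generated by $T$ and the $U_\alpha$ with $\langle\alpha,\lambda\rangle\ge0$; it contains no other root group of $T$; and there is a Borel subgroup $B$ with $T\subseteq B\subseteq P$.
\item[(b)] $P(g(T,\lambda))=gPg^{-1}$ for $g\in M$. In particular $P(p(T,\lambda))=P$ for $p\in P$.
\item[(c)] $P(T,\lambda)\cap P(T,\lambda')\subseteq P(T,\nu)$ for every $\nu$ on the segment from $\lambda$ to $\lambda'$.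
\item[(d)] $P$ preserves $V^{\ge0}(T,\lambda)$ and $V^{>0}(T,\lambda)$ for every $M$-module $V$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Apply Lemma~\ref{lem:signs} to the set of weights of $T$ on $\operatorname{End}(E)$, which contains the roots because $\operatorname{Lie}M\subseteq\operatorname{End}(E)$. This replaces $\lambda$ by an integral element without changing $P$ or the signs of the $\langle\alpha,\lambda\rangle$. For integral $\lambda$, $P$ is the set of $g\in M$ for which $\lambda(t)g\lambda(t)^{-1}$ has a limit in $\operatorname{End}(E)$, and the limit lies in $M$ since $M$ is closed. So $P$ is the parabolic subgroup recalled above. If $a=\langle\alpha,\lambda\rangle<0$, then $\lambda(t)u_\alpha(1)\lambda(t)^{-1}=u_\alpha(t^a)$ has no limit, since a limit would lie in the closed subgroup $U_\alpha\cong k$. Finally $P$ contains a Borel subgroup $B'$; a maximal torus of $B'$ is conjugate to $T$ by an element of $P$, and conjugating $B'$ by it gives $B$.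

(b) is \eqref{eq:transport} for $V=\operatorname{End}(E)$. (c) If $\langle\chi,\lambda\rangle\ge0$ and $\langle\chi,\lambda'\rangle\ge0$ for all weights $\chi$ of $g$, then $\langle\chi,\nu\rangle\ge0$. (d) The generators in (a) map $V_\chi$ into a sum of weight spaces $V_{\chi'}$ with $\langle\chi',\lambda\rangle\ge\langle\chi,\lambda\rangle$.
\end{proof}

\subsection*{Apartments, chambers and segments}
By \eqref{eq:transport} and Lemma~\ref{lem:P}(d), the subspaces $V^{\ge0}$ and $V^{>0}$ are the same for $(T,\lambda)$ and for $p(T,\lambda)$ when $p\in P(T,\lambda)$. For questions about limits these pairs should therefore be identified. Declare $(T,\lambda)$ equivalent to $p(T,\lambda)$ for all $p\in P(T,\lambda)$; this is an equivalence relation by Lemma~\ref{lem:P}(b). The \emph{vector building} $\mathcal V$ is the set of classes $[T,\lambda]$. For $z=[T,\lambda]$ the group $P(z)=P(T,\lambda)$ and the subspaces $V^{\ge0}(z)$, $V^{>0}(z)$ are well defined. The \emph{apartment} $\mathcal V(T)$ is the image of $X_*(T)_{\mathbb R}$ in $\mathcal V$, and the \emph{chamber} of a Borel subgroup $B$ is $\mathcal C_B=\{z\in\mathcal V:B\subseteq P(z)\}$.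

\begin{lemma}\label{lem:building}
\begin{enumerate}
\item[(a)] $z\in\mathcal V(T)$ if and only if $T\subseteq P(z)$.
\item[(b)] The map $X_*(T)_{\mathbb R}\to\mathcal V(T)$ is bijective.
\item[(c)] If $T\subseteq B$, then $\mathcal C_B\subseteq\mathcal V(T)$ and $\mathcal C_B$ corresponds to the cone of $B$-dominant elements. If $T,T'\subseteq B$, the two descriptions of $\mathcal C_B$ differ by a linear isomorphism $X_*(T)_{\mathbb R}\to X_*(T')_{\mathbb R}$. Moreover $\mathcal V(T)=\bigcup_{B\supseteq T}\mathcal C_B$.
\item[(d)] Any two chambers, and hence any two points of $\mathcal V$, lie in a common apartment.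
\item[(e)] For $z=[T,\lambda]$, $z'=[T,\lambda']$ and $0\le t\le1$, the point $[T,(1-t)\lambda+t\lambda']$ depends only on $z,z',t$ and not on $T$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We have $T\subseteq P(T,\lambda)$. Conversely, if $z=[T',\lambda']$ and $T\subseteq P(z)$, then $T=pT'p^{-1}$ for some $p\in P(z)$, since both are maximal tori of $P(z)$, and $z=[T,p\cdot\lambda']$.

(b) Let $[T,\lambda]=[T,\lambda']$, so $\lambda'=p\cdot\lambda$ with $p\in N_M(T)$, and $P(T,\lambda)=P(T,\lambda')$. Choose $B$ with $T\subseteq B\subseteq P(T,\lambda)$. By Lemma~\ref{lem:P}(a) both $\lambda$ and $\lambda'$ are $B$-dominant, and they lie in one $W$-orbit, so they are equal.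

(c) The inclusion follows from (a). By Lemma~\ref{lem:P}(a), $B\subseteq P(T,\lambda)$ if and only if $\lambda$ is $B$-dominant. If $T,T'\subseteq B$, then $T'=bTb^{-1}$ with $b\in B$, and for $[T,\lambda]\in\mathcal C_B$ we have $b\in P(T,\lambda)$, so $[T,\lambda]=[T',b\cdot\lambda]$. The last assertion is the existence of $B$ in Lemma~\ref{lem:P}(a).

(d) Take $T\subseteq B\cap B'$ and use (c).

(e) Suppose $z,z'$ also lie in $\mathcal V(T')$. By (a), $T$ and $T'$ are maximal tori of the group $P(z)\cap P(z')$, so $T'=qTq^{-1}$ with $q\in P(z)\cap P(z')$. Then $z=[T',q\cdot\lambda]$ and $z'=[T',q\cdot\lambda']$, and by (b) these are the only representatives on $T'$. For $\nu=(1-t)\lambda+t\lambda'$ we have $q\in P(T,\nu)$ by Lemma~\ref{lem:P}(c), so $[T,\nu]=[T',q\cdot\nu]=[T',(1-t)\,q\cdot\lambda+t\,q\cdot\lambda']$.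
\end{proof}

We write $(1-t)z+tz'$ for the point in (e). A subset of $\mathcal V$ is \emph{convex} if it contains these points for any two of its elements $z,z'$; intersections of convex sets are convex. Since $P(T,s\lambda)=P(T,\lambda)$ for $s>0$, the scaling $s[T,\lambda]=[T,s\lambda]$ is well defined, and a \emph{cone} is a subset stable under all scalings with $s>0$. Since $P(T,0)=M$, all classes $[T,0]$ coincide; this point is the origin $0$.

\begin{example}\label{ex:SL2}
Let $M=SL_2$, so $r=1$. For the diagonal torus $T$ and $\lambda_0(t)=\operatorname{diag}(t,t^{-1})$, conjugation by $\lambda_0(t)$ multiplies the upper right entry by $t^2$ and the lower left entry by $t^{-2}$. So $P(T,a\lambda_0)$ is the stabilizer of the line $ke_1$ for $a>0$, the stabilizer of $ke_2$ for $a<0$, and $M$ for $a=0$. Borel subgroups correspond to lines in $k^2$, each chamber is a closed ray, and $\mathcal V$ is the union of these rays, one for each point of $\mathbb P^1$, glued at the origin. An apartment is the union of two different rays. A segment between points on different open rays passes through the origin, so a convex set avoiding $0$ lies on a single open ray.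
\end{example}

\section{A Helly theorem for cones in the building}\label{sec:conehelly}

The aim of this section is the following statement.

\begin{proposition}\label{prop:helly}
Let $(A_i)_{i\in\Omega}$ be a nonempty finite family of convex cones in $\mathcal V$ with $\bigcap_iA_i=\emptyset$, all contained in a convex set $Y\subseteq\mathcal V\setminus\{0\}$. Then $\bigcap_{i\in I}A_i=\emptyset$ for some nonempty $I\subseteq\Omega$ with $|I|\le\max(r,1)$.
\end{proposition}

For $SL_2$ it says that one of the $A_i$ is empty, which is visible in Example~\ref{ex:SL2}: a nonempty cone contained in an open ray is the whole ray. The set $Y$ is essential: for $M=k^*$ the cones $\mathbb R_{>0}$ and $\mathbb R_{<0}$ in $\mathcal V=\mathbb R$ are disjoint and nonempty. If $M$ is a torus and $Y$ is an open half-space $\{\ell>0\}$ of $\mathcal V=\mathbb R^r$, one slices the cones with the hyperplane $\ell=1$ and applies Helly's theorem in dimension $r-1$. In the building there are no global linear functions. We replace the slice by a unit sphere, which still has dimension $r-1$, and argue topologically: a minimal family of $n>r$ cones yields a map from an $(n-1)$-simplex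 to the sphere that the dimension of the sphere is too small to admit. The map will have its image in finitely many chambers, so only finite unions of chambers need a topology.

Choose a maximal torus $T_0$ and a Euclidean norm on $X_*(T_0)_{\mathbb R}$ invariant under its Weyl group. For $T=gT_0g^{-1}$ put $\|(T,\lambda)\|=\|g^{-1}\cdot\lambda\|$; this does not depend on $g$, which is unique up to $N_M(T_0)$, and it is invariant under the action of $M$ on pairs. So it defines a function $\|\cdot\|$ on $\mathcal V$ that is a Euclidean norm on each apartment. Give each apartment the topology of $\mathbb R^r$ and each chamber the topology of a closed cone in an apartment containing it, which is unambiguous by Lemma~\ref{lem:building}(c). For a finite nonempty set $\mathfrak F$ of Borel subgroups let $\mathcal V_{\mathfrak F}=\bigcup_{B\in\mathfrak F}\mathcal C_B$, declare a subset closed if its intersection with each $\mathcal C_B$, $B\in\mathfrak F$, is closed in $\mathcal C_B$, and let $Z_{\mathfrak F}=\{z\in\mathcal V_{\mathfrak F}:\|z\|=1\}$.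

Recall that a normal space has \emph{covering dimension} at most $D$ if every finite open cover has a finite open refinement in which no point lies in more than $D+1$ members. We use three facts from dimension theory: $S^D$ has dimension $D$; the dimension of a closed subspace is not larger than that of the space; and a normal space that is a finite union of closed subspaces of dimension at most $D$ has dimension at most $D$. We also use that a map on a space covered by finitely many closed subsets is continuous if its restriction to each of them is.

\begin{lemma}\label{lem:topology}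
Let $r\ge1$ and let $\mathfrak F$ be a finite nonempty set of Borel subgroups.
\begin{enumerate}
\item[(a)] Each $\mathcal C_B$, $B\in\mathfrak F$, is a closed subspace of $\mathcal V_{\mathfrak F}$ carrying its own topology. If $\mathfrak F$ contains all Borel subgroups containing $T$, the inclusion $\mathcal V(T)\to\mathcal V_{\mathfrak F}$ is continuous.
\item[(b)] The map $\mathcal V_{\mathfrak F}\setminus\{0\}\to Z_{\mathfrak F}$, $z\mapsto z/\|z\|$, is continuous.
\item[(c)] $Z_{\mathfrak F}$ is normal and Hausdorff, of covering dimension at most $r-1$.
\item[(d)] For $p\in\mathcal V$ there is a finite set $\mathfrak F'$ such that $(q,t)\mapsto(1-t)p+tq$ is a continuous map $\mathcal V_{\mathfrak F}\times[0,1]\to\mathcal V_{\mathfrak F'}$.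
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Two chambers $\mathcal C_B,\mathcal C_{B'}$ are closed subspaces of a common apartment. So if $A\subseteq\mathcal C_B$ is closed in $\mathcal C_B$, it is closed in that apartment, and $A\cap\mathcal C_{B'}$ is closed in $\mathcal C_{B'}$. Thus $A$ is closed in $\mathcal V_{\mathfrak F}$; conversely, closed subsets of $\mathcal V_{\mathfrak F}$ have closed traces on $\mathcal C_B$ by definition. The apartment $\mathcal V(T)$ is covered by the finitely many closed sets $\mathcal C_B$, $B\supseteq T$, and the inclusion is continuous on each.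

(b) The map is continuous on each of the closed sets $\mathcal C_B\setminus\{0\}$, which it maps into $\mathcal C_B$.

(c) The sets $Z_B=Z_{\mathfrak F}\cap\mathcal C_B$ are closed in $Z_{\mathfrak F}$ and homeomorphic to closed subsets of $S^{r-1}$. The map $\rho$ from their disjoint union $\widetilde Z$, a compact metrizable space, to $Z_{\mathfrak F}$ is continuous, surjective, and closed by (a). For disjoint closed $E,E'\subseteq Z_{\mathfrak F}$ take disjoint open $O\supseteq\rho^{-1}(E)$, $O'\supseteq\rho^{-1}(E')$; then the complements of $\rho(\widetilde Z\setminus O)$ and $\rho(\widetilde Z\setminus O')$ are disjoint open neighborhoods of $E$ and $E'$. So $Z_{\mathfrak F}$ is normal, and Hausdorff because points are closed. The bound on the dimension follows from the three facts above.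

(d) Let $p\in\mathcal C_{B_0}$. For $B\in\mathfrak F$ choose a maximal torus $T_B\subseteq B_0\cap B$, and let $\mathfrak F'$ consist of all Borel subgroups containing some $T_B$; it is finite. The sets $\mathcal C_B\times[0,1]$ form a finite closed cover of the source. On $\mathcal C_B\times[0,1]$ the point can be computed in $\mathcal V(T_B)$, by Lemma~\ref{lem:building}(e), so the map is a continuous map to $\mathcal V(T_B)$ followed by the inclusion in $\mathcal V_{\mathfrak F'}$, which is continuous by (a).
\end{proof}

The last ingredient is the Knaster--Kuratowski--Mazurkiewicz theorem: \emph{if $\Delta$ is a simplex with vertices $e_1,\dots,e_n$ and $F_1,\dots,F_n\subseteq\Delta$ are closed sets such that the face spanned by $\{e_j:j\in S\}$ is contained in $\bigcup_{j\in S}F_j$ for every nonempty $S\subseteq[n]$, then $\bigcap_iF_i\ne\emptyset$.}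

\begin{proof}[Proof of Proposition~\ref{prop:helly}]
If $r=0$, then $\mathcal V=\{0\}$ and all $A_i$ are empty. Let $r\ge1$. Take a minimal nonempty subfamily $A_1,\dots,A_n$ with empty intersection and suppose $n\ge r+1\ge2$. By minimality there are points $p_i\in\bigcap_{j\ne i}A_j\subseteq Y$.

\emph{A map from the simplex.} In a vector space one would send $\Delta$ affinely onto the convex hull of the $p_i$. The points $p_i$ need not lie in one apartment, so we join them one at a time. For $S\subseteq[n]$ nonempty let $\Delta_S$ be the face spanned by the $e_j$, $j\in S$, and let $\Delta^{(i)}=\Delta_{\{i,\dots,n\}}$. Define $\Phi$ on $\Delta^{(n)}\subseteq\Delta^{(n-1)}\subseteq\dots\subseteq\Delta^{(1)}=\Delta$ by $\Phi(e_n)=p_n$ and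
\[
\Phi\bigl((1-t)e_i+tz\bigr)=(1-t)p_i+t\,\Phi(z)\qquad(z\in\Delta^{(i+1)},\ 0\le t\le1).
\]
The map $\Delta^{(i+1)}\times[0,1]\to\Delta^{(i)}$, $(z,t)\mapsto(1-t)e_i+tz$, is a continuous surjection of compact Hausdorff spaces, hence a quotient map; it is injective except that $t=0$ is collapsed to $e_i$, where the right side is $p_i$. So $\Phi$ is well defined, it extends the previous map (take $t=1$), and by Lemma~\ref{lem:topology}(d) and downward induction it is a continuous map $\Delta\to\mathcal V_{\mathfrak F}$ for some finite $\mathfrak F$.

If a convex set $C$ contains $p_j$ for all $j\in S$, then $\Phi(\Delta_S)\subseteq C$. This follows by induction on $|S|$: with $i=\min S$, a point of $\Delta_S$ is $e_i$ or has the form $(1-t)e_i+tz$ with $z\in\Delta_{S\setminus\{i\}}\subseteq\Delta^{(i+1)}$, and its image lies on the segment from $p_i$ to $\Phi(z)\in C$. Consequently $\Phi(\Delta)\subseteq Y$ avoids $0$, and the facet $\Delta_i'=\Delta_{[n]\setminus\{i\}}$ opposite to $e_i$ is mapped into $A_i$. By Lemma~\ref{lem:topology}(b), $\Psi=\Phi/\|\Phi\|$ is a continuous map $\Delta\to Z=Z_{\mathfrak F}$. The sets $K_i=\Psi(\Delta'_i)$ are compact, hence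 closed in $Z$, and $K_i\subseteq A_i$ because $A_i$ is a cone.

\emph{The dimension count.} Since $\bigcap K_i=\emptyset$, the sets $O_i=Z\setminus K_i$ form an open cover of $Z$. By Lemma~\ref{lem:topology}(c) it has a finite open refinement in which no point lies in more than $r\le n-1$ members. Assign to each member one index $i$ such that it is contained in $O_i$, and let $O_i'$ be the union of the members assigned to $i$. Then the $O_i'\subseteq O_i$ cover $Z$ and $\bigcap_{i=1}^nO'_i=\emptyset$. In a normal space a finite open cover can be shrunk to a closed cover, so there are closed $E_i\subseteq O_i'$ covering $Z$. The closed sets $F_i=\Psi^{-1}(E_i)$ cover $\Delta$, have empty intersection, and satisfy $F_i\cap\Delta_i'=\emptyset$. A point of $\Delta_S$ lies in some $F_i$, and $i\in S$, since otherwise the point would lie in $\Delta'_i$. The Knaster--Kuratowski--Mazurkiewicz theorem gives $\bigcap F_i\ne\emptyset$, a contradiction.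
\end{proof}

\section{Completion with rank many factors}\label{sec:rank}

For a vector $v$ in a $G$-module $V$ let
\[
C(v)=\{z\in\mathcal V:v\in V^{\ge0}(z)\},\qquad C^+(v)=\{z\in\mathcal V:v\in V^{>0}(z)\}.
\]
In the apartment $\mathcal V(T)$ these sets are given by the inequalities $\langle\chi,\lambda\rangle\ge0$, respectively $>0$, where $\chi$ runs over the weights of $T$ with $v_\chi\ne0$. Since any two points lie in a common apartment, $C(v)$ and $C^+(v)$ are convex cones. For integral $\lambda$, $[T,\lambda]\in C(v)$ means that $\lim\lambda(t)v$ exists and $[T,\lambda]\in C^+(v)$ means that the limit is $0$. If $v\neq0$ then $0\notin C^+(v)$. On a product, $C(x_J)=\bigcap_{j\in J}C(x_j)$.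

We use the Hilbert--Mumford theorem in the form \cite[Thm.~1.4]{K}: \emph{if $M$ is connected reductive, $V$ is an $M$-module, $v\in V$, and $O'$ is a closed orbit in $\overline{Mv}$, then there is a one-parameter subgroup $\lambda$ of $M$ with $\lim_{t\to0}\lambda(t)v\in O'$.}

The plan is this. The one-parameter subgroups that carry $x_{J'}$ out of its own orbit are the harmful ones. Since $Gx$ is closed, each of them is blocked by some factor $i\notin J'$, meaning that it is not in $C(x_i)$. If the harmful directions form a convex cone $U$ not containing $0$, then Proposition~\ref{prop:helly} shows that $r$ factors block all of them. Convexity of $U$ is not apparent from its description; it is obtained by turning ``the limit lies in the boundary of the orbit'' into ``the limit of another vector is $0$''.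

\begin{lemma}\label{lem:rank}
In any characteristic, the rank $r$ is a completion bound for the reductive group $G$.
\end{lemma}

\begin{proof}
Let $x\in V_1\times\dots\times V_m$ have closed orbit and let $J'\subseteq[m]$.

\emph{The cone $U$.} The set $S=\overline{Gx_{J'}}\setminus Gx_{J'}$ is $G$-stable, and closed by (F1); it may be empty. By (F2) the ideal of $S$ in $k[V_{J'}]$, which is $G$-stable and finitely generated, is generated by a finite-dimensional $G$-stable subspace $W_0$. Let $W=W_0^*$ and define $f\colon V_{J'}\to W$ by $f(v)(h)=h(v)$. This is a $G$-equivariant morphism with $f^{-1}(0)=S$. Put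
\[
U=C(x_{J'})\cap C^+(f(x_{J'})),
\]
a convex cone, with $0\notin U$ because $f(x_{J'})\ne0$. If $\lambda$ is integral and $[T,\lambda]\in C(x_{J'})$, then $f(\lim\lambda(t)x_{J'})=\lim\lambda(t)f(x_{J'})$ by equivariance, and therefore
\begin{equation}\label{eq:U}
[T,\lambda]\in U\iff\lim_{t\to0}\lambda(t)x_{J'}\in S.
\end{equation}

\emph{All factors together block $U$.} We claim that $U\cap\bigcap_{i\notin J'}C(x_i)=\emptyset$. Suppose $[T,\lambda]$ lies in this set. By Lemma~\ref{lem:signs}, applied to the weights of $T$ on $W$ and on the $V_i$, we may take $\lambda$ integral. Then $[T,\lambda]\in C(x)$, so $z=\lim\lambda(t)x$ exists, and $z\in\overline{Gx}=Gx$; this is where closedness of $Gx$ is used. Hence $z_{J'}\in Gx_{J'}$, while $z_{J'}\in S$ by \eqref{eq:U}, a contradiction.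

\emph{At most $r$ factors block $U$.} If $U=\emptyset$ put $I=\emptyset$. Otherwise $\mathcal V\neq\{0\}$, so $r\ge1$, and $J'\ne[m]$ by the claim. Proposition~\ref{prop:helly}, applied to $A_i=U\cap C(x_i)$ for $i\notin J'$ and $Y=U$, gives $I\subseteq[m]\setminus J'$ with $|I|\le r$. In both cases $U\cap\bigcap_{i\in I}C(x_i)=\emptyset$. Let $J=J'\cup I$.

\emph{The closed orbit $\mathcal O(x_J)$.} The closure $\overline{Gx_J}$ is a finite union of translates of $\overline{Mx_J}$, and $\mathcal O(x_J)$ is $G$-stable, so $\mathcal O(x_J)\cap\overline{Mx_J}$ is a nonempty closed $M$-stable set and contains a closed $M$-orbit. By the Hilbert--Mumford theorem there is a one-parameter subgroup $\lambda$ of $M$ with $z=\lim\lambda(t)x_J\in\mathcal O(x_J)$. Let $T$ be a maximal torus containing its image. Then $[T,\lambda]\in C(x_J)=C(x_{J'})\cap\bigcap_{i\in I}C(x_i)$, so $[T,\lambda]\notin U$. By \eqref{eq:U}, $z_{J'}=\lim\lambda(t)x_{J'}$ lies in $\overline{Gx_{J'}}\setminus S=Gx_{J'}$. So the image of $\mathcal O(x_J)=Gz$ in $V_{J'}$ is $Gz_{J'}=Gx_{J'}$.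
\end{proof}

\begin{remark}
A set $J$ that blocks $U$ need not make $Gx_J$ closed, which is why Definition~\ref{def:completion} asks for less than Lemma~\ref{lem:KN} provides. Let $(s,t)\in(k^*)^2$ act on $k\times k^2\times k$ by $(u,(v,v'),w)\mapsto(su,(s^{-1}v,tv'),t^{-1}w)$. The orbit of $x=(1,(1,1),1)$ is the closed set $uv=v'w=1$. For $J'=\{1\}$ we have $U=\{\lambda_1>0\}\subseteq\mathbb R^2$ and $C(x_2)=\{\lambda_1\le0,\ \lambda_2\ge0\}$, so $J=\{1,2\}$ blocks $U$. The orbit $\{uv=1,\ v'\ne0\}$ of $x_J$ is not closed, but $\mathcal O(x_J)=\{uv=1,\ v'=0\}$ projects onto $Gx_1=k^*$.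
\end{remark}

\section{Lower bounds and the proof of Theorem~\ref{thm:B}}\label{sec:lower}

Lower bounds are known so far for finite groups and, in one case, for $k^*$. We extend Example~\ref{ex:Gm} to all tori and then transfer lower bounds from a subgroup to the group.

\begin{lemma}\label{lem:toruslower}
A torus $T$ of rank $r$ has $\sigma(T)\ge2r+1$.
\end{lemma}

\begin{proof}
Let $T=(k^*)^r$, let $q\ne\operatorname{char}k$ be a prime and $\zeta\in k$ a primitive $q$-th root of unity. Let $T$ act on $2r+1$ copies of $k$, with coordinates $u_1,\dots,u_r,v_1,\dots,v_r,w$, by $u_i\mapsto t_iu_i$, $v_i\mapsto t_i^{-q}v_i$, $w\mapsto t_1\cdots t_rw$. Invariants are linear combinations of invariant monomials, and $\prod u_i^{a_i}\prod v_i^{b_i}\,w^c$ is invariant if and only if $a_i+c=qb_i$ for all $i$. If such a monomial omits a variable, then $q$ divides $c$: if it omits $w$ then $c=0$; if $a_i=0$ then $c=qb_i$; if $b_i=0$ then $a_i+c=0$ and $c=0$. Its values at $x=(1,\dots,1)$ and $y=(1,\dots,1,\zeta)$ are then $1$ and $\zeta^c=1$. So all invariants depending on at most $2r$ factors agree at $x$ and $y$, while the invariant monomial with $a_i=q-1$, $b_i=1$,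 $c=1$ takes the values $1$ and $\zeta$.
\end{proof}

To compare a subgroup $H$ with $G$ we induce each $H$-variety $X_i$ to a $G$-variety $Y_i$ containing an image of $X_i$. The difficulty is that elements of $G$ outside $H$ might identify points that $H$ does not identify. One extra factor $G/H$, with the base point as coordinate, prevents this, and it costs nothing in the count, because it contributes only constants when pulled back.

\begin{lemma}\label{lem:monotone}
If $H\le G$ are reductive and $H$ is closed, then $\sigma(H)\le\sigma(G)$.
\end{lemma}

\begin{proof}
Assume $d=\sigma(G)<\infty$. Let $X_1,\dots,X_m$ be affine $H$-varieties, $X=\prod_{i=1}^mX_i$, and let $X_0=\{*\}$ be a point. For $0\le i\le m$ let $H$ act on $G\times X_i$ by $h\cdot(a,v)=(ah^{-1},hv)$ and let $G$ act by $g\cdot(a,v)=(ga,v)$; the actions commute. By (F3) the algebra $k[G\times X_i]^H$ is finitely generated; it is reduced and stable under the rational action of $G$. So it is the coordinate ring of an affine $G$-variety $Y_i$, and the inclusion of rings gives a $G$-equivariant morphism $q_i\colon G\times X_i\to Y_i$ that is constant on $H$-orbits. The morphism $\iota_i\colon X_i\to Y_i$,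 $v\mapsto q_i(e,v)$, is $H$-equivariant:
\[
h\,q_i(e,v)=q_i(h,v)=q_i\bigl(h\cdot(h,v)\bigr)=q_i(e,hv).
\]
Let $Y=Y_0\times\dots\times Y_m$ and, for $x\in X$, let $\tilde x=(\iota_0(*),\iota_1(x_1),\dots,\iota_m(x_m))$.

Let $x,y\in X$ be such that all $H$-invariants depending on at most $d$ factors agree at $x$ and $y$. By Remark~\ref{rem:reduce}(a) we may assume that $Hx$ and $Hy$ are closed, and we show $Hx=Hy$. If $I\subseteq\{0,\dots,m\}$, $|I|\le d$ and $f\in k[Y_I]^G$, then the pullback of $f$ along $\prod_{i\in I}\iota_i$ is an $H$-invariant on $X_{I\setminus\{0\}}$, so $f(\tilde x_I)=f(\tilde y_I)$. Since $\sigma(G,Y_0,\dots,Y_m)\le d$, all elements of $k[Y]^G$ agree at $\tilde x$ and $\tilde y$.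

Suppose $Hx\ne Hy$. Let $\widehat Y=G\times\prod_{i=1}^m(G\times X_i)$, with the action of the reductive group $G\times H^{m+1}$, where $G$ acts diagonally and the $i$-th copy of $H$ acts on the $i$-th factor. Let
\[
\Sigma_x=\bigl\{(a,(a_i,v_i)_i)\in\widehat Y:\ a^{-1}a_i\in H\text{ for all }i,\ \ (a^{-1}a_iv_i)_i\in Hx\bigr\},
\]
and define $\Sigma_y$ with $Hy$ in place of $Hx$. The first condition defines a closed subset, on which $(a^{-1}a_iv_i)_i$ is a morphism to $X$; as $Hx$ is closed, $\Sigma_x$ is closed. The action of $G$ does not change $a^{-1}a_i$ or $v_i$, and $(h_0,\dots,h_m)$ replaces $a^{-1}a_i$ by $h_0a^{-1}a_ih_i^{-1}$ and $a^{-1}a_iv_i$ by $h_0a^{-1}a_iv_i$; so $\Sigma_x$ is stable under $G\times H^{m+1}$. The same holds for $\Sigma_y$, and the two sets are disjoint. By (F3) a $G\times H^{m+1}$-invariant function $\hat f$ is $0$ on $\Sigma_x$ and $1$ on $\Sigma_y$. If a group acts on a space $A$ and trivially on $A'$, then expanding in a basis of $A'$ shows that the invariants of $A\otimes A'$ are the invariants of $A$ tensored with $A'$. Applying this one factor at a time gives $k[\widehat Y]^{H^{m+1}}=\bigotimes_ik[Y_i]=k[Y]$. So $\hat f$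 is the pullback of some $f\in k[Y]^G$. The points $(e,(e,x_i)_i)\in\Sigma_x$ and $(e,(e,y_i)_i)\in\Sigma_y$ map to $\tilde x$ and $\tilde y$, so $f(\tilde x)=0\ne1=f(\tilde y)$, a contradiction. Thus \eqref{eq:sigma} holds for $H$ and $d$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
(1) is Proposition~\ref{prop:reduction} with $c=r$, by Lemma~\ref{lem:rank}.

(2) The first assertion is Lemma~\ref{lem:monotone}. Applied to a maximal torus of $G$ it gives $\sigma(G)\ge2r+1$ by Lemma~\ref{lem:toruslower}, and applied to a finite subgroup $F$ it gives $\sigma(G)\ge\sigma(F)=\kappa(F)$ by Proposition~\ref{prop:finite}.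

(3) For finite groups, where $r=0$, this is Proposition~\ref{prop:finite}. For a torus, $\kappa(T)=r+1$ by Lemma~\ref{lem:torus}, and $2r+1\le\sigma(T)\le\kappa(T)+r=2r+1$ by (2) and (1).

(4) In characteristic zero $\sigma(G)$ is finite by Theorem~\ref{thm:A}. If $G^0$ is a torus, in any characteristic, then $\kappa(G)\le[G:G^0](r+1)$ by Lemmas~\ref{lem:index} and~\ref{lem:torus}, so $\sigma(G)\le[G:G^0](r+1)+r$ by (1). Finally let $\operatorname{char}k=p>0$ and suppose that $G^0$ is not a torus. Then $G^0$ has a root, hence a root group isomorphic to $(k,+)$, which is an infinite-dimensional vector space over $\mathbb Z/p$. So $G$ contains a subgroup $F\cong(\mathbb Z/p)^n$ for every $n\ge1$. The $n+1$ cosets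
\[
\{u_1=0\},\ \dots,\ \{u_n=0\},\ \{u_1+\dots+u_n=1\}
\]
of subgroups of $F$ have empty intersection, and any $n$ of them meet: in $0$ if the last is omitted, in the $j$-th standard basis vector if the $j$-th is omitted. Hence $\sigma(G)\ge\kappa(F)\ge n+1$ for all $n$ by (2), and $\sigma(G)=\infty$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BS}
Borel and Serre, \emph{Th\'eor\`emes de finitude en cohomologie galoisienne}, 1964.

\bibitem{DS}
M.~Domokos and E.~Szab\'o, \emph{Helly dimension of algebraic groups}, J. London Math. Soc. 84 (2011); arXiv:0911.0404 (2009).

\bibitem{K}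
Kempf, \emph{Instability in invariant theory}, Ann. of Math. 108 (1978).

\bibitem{KN}
Kempf and Ness, \emph{The length of vectors in representation spaces}, LNM 732, 1979.

\end{thebibliography}
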